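# Covers of the line with $3g$ free ramification points: which marked curves carry them?

## 1. A parameter count, and the guess "yes"

We work over $\mathbb C$. All curves are smooth, projective and irreducible. Fix a genus $g\ge 0$, a number $r\ge 0$ of marked points, a degree $d\ge 1$, and integers $\vec e=(e_1,\dots,e_r)$ with $2\le e_i\le d$. Assume
$$2d-2-g=\sum_{i\le r}(e_i-1),\qquad 2g-2+r>0. \tag{1}$$
The second condition makes $\mathcal M_{g,r}$ the usual moduli space of smooth genus-$g$ curves with $r$ distinct marked points. It is irreducible of dimension $3g-3+r$.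

**Definition (the space $MR$).** $MR$ parametrizes tuples consisting of a genus-$g$ curve $C$, distinct points $P_1,\dots,P_{r+3g}$ on $C$, and a map $f:C\to\mathbb P^1$ of degree $d$ with ramification index exactly $e_i$ at $P_i$ for $i\le r$, and simply ramified (index exactly $2$) at $P_{r+1},\dots,P_{r+3g}$.

Riemann–Hurwitz says that the sum of (index $-\,1$) over all points of $C$ is $2g-2+2d$. By (1), the listed points contribute $(2d-2-g)+3g=2g-2+2d$. So $f$ has no other ramification.

Forget $f$ and the last $3g$ points. This gives a map $MR\to\mathcal M_{g,r}$. The question, taken from Fu Liu and Brian Osserman, "The irreducibility of certain pure-cycle Hurwitz spaces", arXiv:math/0609118 (2006), is: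

> Does every component of $MR$ map dominantly to $\mathcal M_{g,r}$?

In plain words: fix the ramification type at $r$ points and leave exactly $3g$ simple ramification points free. Does a general marked curve then appear in every component of the space of such maps? The answer is known to be positive for $g=0$.

The first guess is yes, because of a count. A map $f$ with its labeled points is determined, up to finitely many choices, by the $r+3g$ values $f(P_j)\in\mathbb P^1$. So $MR$ should have dimension $r+3g$. Composing $f$ with an element of $\mathrm{PGL}_2$ changes neither the curve nor the points, so what matters is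
$$(r+3g)-3=3g-3+r=\dim\mathcal M_{g,r}. \tag{2}$$
Source (modulo $\mathrm{PGL}_2$) and target have the same dimension. Let us see what happens in small cases.

## 2. Double covers and cubic functions by hand

**All cases with $d=2$.** Here every $e_i=2$, so (1) reads $r=2-g$. With $2g-2+r>0$ this leaves $(g,r)=(2,0)$ and $(1,1)$. A double cover of $\mathbb P^1$ is determined by its branch points, so $MR$ is the set of ordered $6$-tuples (respectively $4$-tuples) of distinct points of $\mathbb P^1$. This is irreducible.

* For $(g,r)=(2,0)$, every genus-$2$ curve has its canonical map of degree $2$, so $MR\to\mathcal M_2$ is surjective.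
* For $(g,r)=(1,1)$, a degree-$2$ map ramified at $P$ is given by the complete pencil $|2P|$, which exists on every $(E,P)$. The other three ramification points are the $P'\neq P$ with $2P'\sim 2P$. Again the map is surjective.

**A contrast with fewer free points.** Double covers by genus-$3$ curves have $8$ ramification points, one fewer than $3g=9$. The tuples form an $8$-dimensional irreducible space. The pencil of degree $2$ on a hyperelliptic curve of genus $3$ is unique, so the fibers over $\mathcal M_3$ have dimension $3$. The image has dimension $5<6=\dim\mathcal M_3$: it is the hyperelliptic locus. So the number $3g$ matters.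

**Cubic functions on the line.** Take $g=0$, $d=3$, $\vec e=(2,2,2,2)$, so $2d-2=4=\sum(e_i-1)$. Normalize the marked points to $0,\infty,1,\lambda$ with $\lambda\ne0,1,\infty$. We have $f(0)\neq f(\infty)$, since otherwise one fiber would have degree at least $4$. So we may normalize $f(0)=0$, $f(\infty)=\infty$, and after scaling
$$f=\frac{z^2(z-a)}{z-b},\qquad a\ne0,\ b\neq0,\ a\ne b .$$
Here $a\neq0$ because the zero at $0$ has order exactly $2$. The derivative is
$$f'=\frac{(3z^2-2az)(z-b)-(z^3-az^2)}{(z-b)^2}=\frac{z\,\bigl(2z^2-(a+3b)z+2ab\bigr)}{(z-b)^2}.$$
The quadratic factor must have roots $1$ and $\lambda$, so $ab=\lambda$ and $a+3b=2(1+\lambda)$. Eliminating $a$ gives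
$$3b^2-2(1+\lambda)b+\lambda=0,\qquad\text{i.e.}\qquad \lambda=\frac{3b^2-2b}{2b-1}. \tag{3}$$
Conversely, let $\lambda\ne 0,1$, let $b$ solve (3), and put $a=2(1+\lambda)-3b$, so that $ab=\lambda$. Then $b\neq0$ and $a\neq0$, since $\lambda\ne0$. If $a=b$, then $b^2=\lambda$ and $2b=1+\lambda$, so $(1-\lambda)^2=0$, which is excluded. At $z=b$ the numerator of $f'$ is $-b^2(b-a)\ne0$, so $b\ne 1,\lambda$. Hence $f$ is a valid map. So $MR$ modulo $\mathrm{PGL}_2$ is the $b$-line minus the six points $0,\tfrac23,1,\tfrac13,\tfrac12,\infty$ where $\lambda\in\{0,1,\infty\}$. It is irreducible, and it maps onto the $\lambda$-line minus $0,1$ with degree $2$. The guess holds.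

Note one detail for later. From (3), $d\lambda/db$ has numerator $6b^2-6b+2$, which vanishes for $3b^2-3b+1=0$. Equivalently, the discriminant of (3) vanishes: $\lambda^2-\lambda+1=0$. So the map from $MR$ modulo $\mathrm{PGL}_2$ to the moduli space need not be a local isomorphism at every point.

## 3. A plane quintic with too many pencils

To turn (2) into a proof, one would show that all fibers of $MR\to\mathcal M_{g,r}$ have dimension $3$: on a fixed marked curve there should be only finitely many maps modulo $\mathrm{PGL}_2$. The usual count supports this. The pencils of degree $d$ on a fixed curve have expected dimension $2d-2-g$, index $e_i$ at the fixed point $P_i$ costs $e_i-1$, and by (1) nothing is left over.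

But this is false fiber by fiber. Take $g=6$, $d=4$, $r=0$; then $2d-2-g=0$, as (1) requires. Let $C$ be a smooth plane quintic, which has genus $6$. For $p\in C$, projection from $p$ is a map $\pi_p:C\to\mathbb P^1$ of degree $4$.

* Its index at $q\ne p$ is the contact order of the line $pq$ with $C$ at $q$. This is at least $3$ only if $q$ is a flex whose tangent passes through $p$. There are finitely many flexes, and each flex tangent meets $C$ in finitely many points. So for general $p$ this does not happen.
* Its index at $p$ is the contact order of the tangent line at $p$, minus $1$. This is $1$ if $p$ is not a flex.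

So for general $p$ the map $\pi_p$ has only simple ramification, at $2\cdot6-2+8=18=3g$ points, and it defines points of $MR$. The line bundles $\mathcal O_C(1)(-p)$ are pairwise non-isomorphic. So the maps $\pi_p$ form a one-parameter family modulo $\mathrm{PGL}_2$, and the fiber of $MR$ over $C$ has dimension at least $4$.

This does not contradict the guess: smooth plane quintics fill a locus of dimension at most $20-8=12$ in the $15$-dimensional $\mathcal M_6$. But it shows where the first approach stops. We cannot bound each fiber. We must show that no component consists entirely of such bad points.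

## 4. The theorem for an arbitrary number of free points

The proof handles any number $N$ of forgotten points at once.

**Setting.** Let $g,r,N\ge0$, $d\ge1$, and $1\le e_i\le d$ for $i\le r$ (the value $e_i=1$ is allowed). Put $n=r+N$, and $e_j=2$ for $r<j\le n$. Assume $2g-2+r>0$ and
$$2g-2+2d=\sum_{i\le r}(e_i-1)+N. \tag{4}$$
Let $H$ be the space of tuples $(C;P_1,\dots,P_n;f)$ with $C$ of genus $g$, the $P_j$ distinct, and $f:C\to\mathbb P^1$ of degree $d$ with index exactly $e_j$ at $P_j$. By (4), $f$ is unramified away from the $P_j$. Let $h:H\to\mathcal M_{g,r}$ forget $f$ and $P_{r+1},\dots,P_n$. The space $MR$ is the case $e_i\ge2$, $N=3g$.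

**Theorem A.** For every irreducible component $Z$ of $H$,
$$\dim\overline{h(Z)}=\min(3g-3+r,\;n-3)=3g-3+r-\max(0,3g-N).$$
Thus a component dominates $\mathcal M_{g,r}$ if and only if $N\ge3g$, i.e. $\rho:=2d-2-g-\sum_i(e_i-1)=N-3g\ge0$. If $N\le3g$, then $\dim Z=n$ and $Z\to\overline{h(Z)}$ has general fibers of dimension exactly $3$, so $h|_Z$ is generically finite modulo $\mathrm{PGL}_2$.

**Corollary.** If $N=3g$, then $n-3=3g-3+r$. So every component of $MR$ dominates $\mathcal M_{g,r}$, for every choice of $r,g,d,\vec e$ as in Section 1, and on each component the map is generically finite modulo $\mathrm{PGL}_2$.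

**Proposition B.** If $d\ge2$ and $N\ge2g$, then $H\ne\emptyset$. In particular $MR\neq\emptyset$ for all data in the question.

For the last sentence: $N=3g\ge2g$, and $d=1$ cannot occur. If $d=1$, the condition $2\le e_i\le d$ forces $r=0$, then (1) gives $g=0$, and $2g-2+r>0$ fails.

In the genus-$3$ example of Section 2, $N=8$ and $r=0$, and Theorem A gives $6-1=5$, as we found.

## 5. Cotangent vectors of moduli as quadratic differentials

**Facts about $H$.** $H$ is a locally closed substack, of finite type, in the stack of degree-$d$ maps from the universal curve over $\mathcal M_{g,n}$ to $\mathbb P^1$. We work with the underlying coarse spaces, whose points are isomorphism classes of tuples. We use only this: $H$ has finitely many irreducible components; $h$ is algebraic; and a holomorphic family of tuples over a complex manifold $B$ induces a continuous map $B\to H^{an}$.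

**Facts about Teichmüller space** (see e.g. Arbarello–Cornalba–Griffiths, *Geometry of Algebraic Curves II*, Ch. XV). Let $S=\mathcal T_{g,r}$.

* $S$ is a complex manifold of dimension $3g-3+r$ and a fine moduli space for Teichmüller-marked $r$-pointed genus-$g$ curves. So a family of $r$-pointed curves over a contractible complex manifold $B$ is isomorphic to the pullback of the universal family under a holomorphic map $\varphi:B\to S$.
* $T_sS=H^1\bigl(C_s,T_{C_s}(-\sum_{i\le r}P_i)\bigr)$, and $d\varphi$ is the Kodaira–Spencer map. By Serre duality, $T_s^*S=H^0\bigl(C_s,K^2(\sum_{i\le r}P_i)\bigr)$.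
* $S\to\mathcal M_{g,r}^{an}$ is the quotient by a properly discontinuous group action. Hence it is open with discrete fibers.

A cotangent vector is thus a quadratic differential $q$, locally $\psi(w)\,dw^2$, with at most simple poles at the marked points. For example, for $(\mathbb P^1;0,\infty,1,\lambda)$ the bundle $K^2(\sum P_i)$ has degree $-4+4=0$, and the cotangent line is spanned by
$$q=\frac{dz^2}{z(z-1)(z-\lambda)}.$$
At $\infty$, put $z=1/t$, so $dz^2=t^{-4}dt^2$ and $q=\dfrac{dt^2}{t(1-t)(1-\lambda t)}$: a simple pole.

**The Kodaira–Spencer class.** Let a family over $B$ with sections $P_1,\dots,P_r$ be covered by open sets, each carrying a lift of the vector field $\partial/\partial b$ tangent to the sections. On overlaps, differences of lifts are vertical vector fields, and they vanish along the sections wherever these lie in the overlap. On the fiber $C_b$ these differences form a Čech cocycle, and its class in $H^1(C_b,T(-\sum_{i\le r} P_i))$ is $d\varphi_b(\partial/\partial b)$ (up to sign convention).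

## 6. Families in which the branch values move independently

The purpose of this section is to build, near any point of $H$, an explicit $n$-parameter family in which the $n$ values $f(P_j)$ are independent coordinates.

Fix $z_0=[C;P_j;f]\in H$. First, $n\ge1$: if $n=0$, then (4) gives $2g-2+2d=0$, so $g=0$ (as $d\ge1$), and $r=0$ contradicts $2g-2+r>0$.

**Step 1: local coordinates.** Choose the affine coordinate on $\mathbb P^1$ so that all $c_j:=f(P_j)$ are finite. For small $R>0$ there are coordinates $z_j$ identifying disjoint neighborhoods of the $P_j$ with $\{|z_j|<R\}$, in which $f=c_j+z_j^{e_j}$. Put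
$$C^0=C\setminus\bigcup_j\{|z_j|\le R/2\}.$$
Choose $\delta>0$ with $\delta<\frac12(R/2)^{e_j}$ for all $j$, and let $B=\{b\in\mathbb C^n:|b_j|<\delta\ \text{for all } j\}$.

**Step 2: the new discs.** For $b\in B$ let
$$V_j(b)=\{w_j\in\mathbb C:\ |w_j^{e_j}+b_j|<R^{e_j}\}.$$
This is the preimage under $w\mapsto w^{e_j}$ of a round disc that contains $0$, because $|b_j|<R^{e_j}$. A round disc containing $0$ is star-shaped about $0$. If $w\in V_j(b)$ and $0\le t\le1$, then $(tw)^{e_j}=t^{e_j}w^{e_j}$ is in the disc, so $V_j(b)$ is star-shaped about $0$. Hence it is a disc, up to biholomorphism, and it contains $0$.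

**Step 3: gluing.** Glue $V_j(b)$ to $C^0$ by identifying $\{(R/2)^{e_j}<|w_j^{e_j}+b_j|<R^{e_j}\}$ with $\{R/2<|z_j|<R\}$ via
$$z_j=w_j\,(1+b_jw_j^{-e_j})^{1/e_j}\ \ (\text{principal branch}),\qquad\text{so}\quad z_j^{e_j}=w_j^{e_j}+b_j. \tag{5}$$
The branch is defined, since on this set $|w_j|^{e_j}>(R/2)^{e_j}-\delta>\delta>|b_j|$.

The map is biholomorphic. Let $A=\{(R/2)^{e_j}<|\zeta|<R^{e_j}\}$. The map $z_j\mapsto z_j^{e_j}$ is a connected $e_j$-fold covering of $A$. So is $w_j\mapsto w_j^{e_j}+b_j$: it is unramified over $A$ because $|b_j|<(R/2)^{e_j}$ puts the branch value $b_j$ outside $A$, and it is connected because the core circle of $A$ winds once around $b_j$. By (5) the gluing map is a map of coverings of $A$. A map between connected coverings of the same finite degree is an isomorphism.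

**Step 4: the glued space is a proper family of curves.** Perform the gluing over all of $B$: the pieces are $B\times C^0$ and $\mathcal V_j=\{(b,w_j): w_j\in V_j(b)\}\subset B\times\mathbb C$.

* *Hausdorff.* On the overlap $|z_j|^{e_j}=|w_j^{e_j}+b_j|$. If a sequence in the overlap converges to a point of $B\times C^0$ outside the overlap, then $|z_j|\to R$. If it converges to a point of $\mathcal V_j$ outside the overlap, then $|w_j^{e_j}+b_j|\to(R/2)^{e_j}$. These are incompatible, so no sequence has two limits.
* *Proper.* Over a compact $B_1\subset B$ the total space is the union of the compact sets $B_1\times\bigl(C\setminus\bigcup_j\{|z_j|<\frac34R\}\bigr)$ and $\{(b,w_j):b\in B_1,\ |w_j^{e_j}+b_j|\le(\frac34R)^{e_j}\}$.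
* *Fibers.* $C^0$ is connected, each $V_j(b)$ is connected and meets it, so each fiber $C_b$ is connected. For $b=0$, (5) is $z_j=w_j$, so $C_0=C$. The family is a proper submersion over a contractible base, so all $C_b$ are diffeomorphic to $C$ and have genus $g$.

**Step 5: the maps and sections.** Let $P_j(b)$ be the point $w_j=0$ of $V_j(b)$. These are distinct points, and none lies in $C^0$, because $|b_j|<(R/2)^{e_j}$. Let $f_b=f$ on $C^0$ and $f_b=c_j+b_j+w_j^{e_j}$ on $V_j(b)$. By (5) these agree on overlaps, where both equal $c_j+z_j^{e_j}$. So $f_b$ is holomorphic in $b$ and on the fibers. Its degree is constant, equal to $d$, its index at $P_j(b)$ is exactly $e_j$, and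
$$f_b(P_j(b))=c_j+b_j. \tag{6}$$

We get a continuous map $\kappa:B\to H^{an}$ with $\kappa(0)=z_0$. Since $B$ is contractible, the pointed curves $(C_b;P_1(b),\dots,P_r(b))$ give a holomorphic map $\varphi:B\to S$, and $h\circ\kappa$ is the composite $B\xrightarrow{\varphi}S\to\mathcal M_{g,r}$.

## 7. The residue formula for the derivative

The purpose of the next lemma is to say which quadratic differentials annihilate the image of $d\varphi_b$.

**Lemma 2.** Let $b\in B$ and $q\in H^0\bigl(C_b,K^2(\sum_{i\le r}P_i(b))\bigr)=T^*_{\varphi(b)}S$. Up to a universal nonzero constant,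
$$\langle q,d\varphi_b(\partial/\partial b_j)\rangle=\operatorname{Res}_{P_j(b)}(q/df_b)\qquad(1\le j\le n).$$
Hence if $q$ annihilates the image of $d\varphi_b$, then $q$ vanishes at $P_j(b)$ for every $r<j\le n$.

**Step 1: the cocycle.** Cover $C_b$ by $C^0$ and the pairwise disjoint discs $V_k=V_k(b)$. There are no triple overlaps. Lift $\partial/\partial b_j$ on $C^0$ keeping the point of $C^0$ fixed, and on $V_k$ keeping $w_k$ fixed. The lift on $V_k$ is tangent to the section $P_k=\{w_k=0\}$, and $C^0$ contains no $P_k(b)$. So these lifts are allowed. For $k\ne j$ the gluing $z_k^{e_k}=w_k^{e_k}+b_k$ does not involve $b_j$, so the lifts agree on $C^0\cap V_k$. For $k=j$, differentiate $z_j^{e_j}=w_j^{e_j}+b_j$ at fixed $z_j$ to get $0=e_jw_j^{e_j-1}\,\partial w_j/\partial b_j+1$. So the lifts differ by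
$$\Bigl(\frac{\partial w_j}{\partial b_j}\Bigr)_{z_j}\partial_{w_j}=-\frac{1}{e_jw_j^{e_j-1}}\,\partial_{w_j}.$$
Up to sign, $d\varphi_b(\partial/\partial b_j)$ is the class of $v_j=\frac1{e_j}w_j^{1-e_j}\partial_{w_j}$ on $C^0\cap V_j$, and $0$ on the other overlaps.

**Step 2: Serre duality on this cover.** The pairing multiplies the cocycle by $q$ and applies the trace $H^1(C_b,K)\cong\mathbb C$. The sets $C^0$ (noncompact because $n\ge1$) and $V_k$ are noncompact Riemann surfaces, so the cover computes $H^1$. A class in $H^1(C_b,K)$ is given by holomorphic forms $\omega_k$ on $C^0\cap V_k$. Consider the functional $\sum_k\oint\omega_k$ over the core circles, oriented as boundaries inside the $V_k$. It vanishes on coboundaries $\omega_k=\eta_k-\eta_0$, with $\eta_k$ holomorphic on $V_k$ and $\eta_0$ on $C^0$: $\oint\eta_k=0$ by Cauchy, and $\sum_k\oint\eta_0=0$ by Stokes, since the core circles together bound a compact region of $C^0$. It is not zero, because $dw_k/w_k$ on a single overlap has integral $2\pi i$. As $H^1(C_b,K)$ is one-dimensional, the functional is a nonzero multiple of the trace, and with the standard normalization of the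 trace the multiple is universal.

**Step 3: the residue.** The form $q\cdot v_j$ is $q/df_b$, since $df_b=e_jw_j^{e_j-1}dw_j$ on $V_j$. It is meromorphic on the disc $V_j$, and its only possible pole is at $w_j=0$. The core circle of the overlap is a simple loop in $V_j$ around this point. So the integral is $2\pi i\operatorname{Res}_{P_j(b)}(q/df_b)$. This is the formula.

**Step 4: vanishing at the free points.** Let $j>r$. Then $e_j=2$, and $q=\psi(w_j)\,dw_j^2$ is regular at $P_j(b)$, because $P_j(b)\ne P_i(b)$ for $i\le r$. Then
$$\frac{q}{df_b}=\frac{\psi(w_j)\,dw_j}{2w_j}$$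
has residue $\psi(0)/2$. If the residue is $0$, then $q$ vanishes at $P_j(b)$. $\square$

**What this gives at once.** Suppose $N=3g$ and $d\varphi_b$ is not surjective. Then there is a nonzero $q$, a section of a line bundle of degree $4g-4+r$, vanishing at $3g$ distinct points. So $3g\le4g-4+r$, that is, $g+r\ge4$. For $g+r\le3$ the map $\varphi$ is therefore a submersion everywhere. For $g+r\ge4$ this degree argument gives nothing, and both of our examples show that surjectivity can fail at some points.

* *The cubics, $g+r=4$.* For $f=z^2(z-a)/(z-b)$ we have $f'=2z(z-1)(z-\lambda)/(z-b)^2$. With $q=dz^2/(z(z-1)(z-\lambda))$,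
$$\frac{q}{df}=\frac{(z-b)^2\,dz}{2z^2(z-1)^2(z-\lambda)^2}.$$
The residue at $0$ is the derivative at $0$ of $(z-b)^2/\bigl(2(z-1)^2(z-\lambda)^2\bigr)$. The logarithmic derivative there is $-\frac2b+2+\frac2\lambda$. So the residue vanishes exactly when $b=\lambda/(1+\lambda)$. Putting this into (3) gives $3\lambda^2/(1+\lambda)^2=\lambda$, i.e. $\lambda^2-\lambda+1=0$, the value found in Section 2. (Here $f(\infty)=\infty$; moving only the value $f(0)$ changes the curve only near $0$, so the computation of the lemma applies unchanged.)

* *The quintic, $g+r=6$.* Let $C=\{G=0\}$ and let $p=(p_0:p_1:p_2)\in C$ be general as in Section 3. Here $K_C=\mathcal O_C(2)$, so quadratic differentials are quartic forms restricted to $C$. Consider the polar quartic $D_pG=\sum_i p_i\,\partial G/\partial x_i$. At a point of $C$ it vanishes exactly when the tangent line there passes through $p$, so it vanishes at all $18$ ramification points of $\pi_p$. It is not zero on $C$, because it has degree $4<5$ and is not the zero form, $C$ being smooth and hence not a cone. Since $r=0$, the residues of $D_pG$ in Lemma 2 are all $0$, and $d\varphi$ is not surjective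 at these points of $MR$.

In the quintic example the annihilating differential $D_pG$ changes with $p$, and its zeros, the ramification points, move along with it. This is possible only because we are at special points. Now suppose that a whole component were bad, and work where the rank of $d\varphi$ is locally constant. Along a fiber of $\varphi$ the image of $d\varphi$ is then one fixed subspace, so one fixed $q$ annihilates it for all maps in the fiber. A fixed $q$ has finitely many zeros, so the free ramification points cannot move. It remains to see that frozen ramification freezes the map modulo $\mathrm{PGL}_2$.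

## 8. Finitely many maps with a given ramification divisor

**Definition (Wronskian of a pencil).** For a line bundle $L$ and sections $s,t\in H^0(L)$, the expression $s\,dt-t\,ds=s^2\,d(t/s)$ is a well-defined section of $K\otimes L^2$. For example, on $\mathbb P^1$ with $L=\mathcal O(3)$ and $s=z-b$, $t=z^2(z-a)$, it is $s^2f'\,dz=z\bigl(2z^2-(a+3b)z+2ab\bigr)dz$. For fixed $\lambda$ with $\lambda^2-\lambda+1\ne0$, the two roots $b$ of (3) give two pencils with the same Wronskian $2z(z-1)(z-\lambda)\,dz$.

**Lemma 1.** Given a curve $C$ and an effective divisor $D$ on $C$, the degree-$d$ maps $f:C\to\mathbb P^1$ with ramification divisor $D$ form finitely many $\mathrm{PGL}_2$-orbits.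

**Step 1: finitely many line bundles.** Let $L=f^*\mathcal O(1)$, and let $V=\langle s,t\rangle\subset H^0(L)$ be the base-point-free pencil with $f=[s:t]$. Near a point where $s\neq0$, the Wronskian $s^2d(t/s)$ vanishes to the order (index $-\,1$) of $f$; where $s=0$, exchange $s$ and $t$. So its divisor is $D$. Hence $L^2\cong\mathcal O(D)\otimes K^{-1}$, which leaves at most $2^{2g}$ possibilities for $L$.

**Step 2: finitely many pencils for fixed $L$.** The linear map
$$\wedge^2H^0(L)\to H^0(K\otimes L^2),\qquad s\wedge t\mapsto s\,dt-t\,ds,$$
does not vanish on nonzero decomposable vectors: $d(t/s)=0$ forces $t/s$ to be constant, and then $s\wedge t=0$. So it induces a morphism $Gr(2,H^0(L))\to\mathbb PH^0(K\otimes L^2)$ that pulls $\mathcal O(1)$ back to the ample Plücker bundle. Such a morphism contracts no curve, because on a contracted curve the pullback of $\mathcal O(1)$ would be trivial, while an ample bundle has positive degree. A fiber is projective, and if it were of positive dimension it would contain a curve. So all fibers are finite, and finitely many $V$ have Wronskian divisor $D$.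

**Step 3.** The pencil $V$ determines $f$ up to the choice of a basis up to scalar, that is, up to $\mathrm{PGL}_2$. $\square$

## 9. Freezing the ramification points along a fiber

**Proposition 3.** For any family as in Section 6, over $B$ or over any smaller polydisc about $0$ (again called $B$),
$$\mu:=\max_{b\in B}\operatorname{rank}d\varphi_b\ \ge\ \min(3g-3+r,\;n-3).$$

Suppose $\mu<3g-3+r$. We must show $n-\mu\le3$.

**Step 1: pass to constant rank, to fix the image of the derivative.** Choose $b^0$ with $\operatorname{rank}d\varphi_{b^0}=\mu$. The rank cannot drop near $b^0$, and $\mu$ is the maximum, so it is constantly $\mu$ near $b^0$. By the constant rank theorem there is a neighborhood $B'$ of $b^0$ such that $Y=\varphi(B')$ is a locally closed complex submanifold of $S$ of dimension $\mu$, and $\varphi:B'\to Y$ is a submersion. Put $y=\varphi(b^0)$ and $F=\varphi^{-1}(y)\cap B'$, a complex manifold of dimension $n-\mu$. For every $b\in F$,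
$$\operatorname{im}d\varphi_b=T_yY,$$
which does not depend on $b\in F$.

**Step 2: choose one differential for the whole fiber.** Since $\mu<\dim S$, there is a nonzero $q\in T_y^*S=H^0\bigl(C_y,K^2(\sum_{i\le r}P_i)\bigr)$ annihilating $T_yY$.

**Step 3: transport everything to one curve.** The family over $B$ is the pullback of the universal family by $\varphi$, and $\varphi$ is constant on $F$. So over $F$ the family is isomorphic to $C_y\times F$ with $P_1,\dots,P_r$ constant. For $b\in F$ let $g_b:C_y\to\mathbb P^1$ and $p_j(b)\in C_y$ ($1\le j\le n$) be the transports of $f_b$ and $P_j(b)$. Then $p_i(b)=P_i$ for $i\le r$.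

**Step 4: the ramification points take finitely many values.** Let $b\in F$ and $j>r$. By Lemma 2, $p_j(b)$ is a zero of the fixed nonzero section $q$. A nonzero section of a line bundle on a curve has finitely many zeros. Together with $p_i(b)=P_i$ for $i\le r$, this shows that $(p_j(b))_{j\le n}$ takes only finitely many values as $b$ runs over $F$.

**Step 5: the maps lie in finitely many orbits.** By (4), the ramification divisor of $g_b$ is $\sum_{j\le n}(e_j-1)p_j(b)$, so it takes finitely many values. By Lemma 1, all $g_b$ ($b\in F$) lie in finitely many orbits $\mathrm{PGL}_2\cdot g_1,\dots,\mathrm{PGL}_2\cdot g_t$.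

**Step 6: count dimensions through the branch values.** By (6), for $b\in F$,
$$(c_j+b_j)_j=\bigl(g_b(p_j(b))\bigr)_j .$$
So this point lies in the image of one of finitely many morphisms
$$\mathrm{PGL}_2\to(\mathbb P^1)^n,\qquad A\mapsto\bigl(A\,g_\alpha(p_j)\bigr)_j,$$
indexed by $\alpha\in\{1,\dots,t\}$ and the finitely many values $(p_j)$. The closures of their images have dimension at most $\dim\mathrm{PGL}_2=3$. So the translate $c+F\subset\mathbb C^n$, a complex manifold of dimension $n-\mu$, is contained in a finite union of closed algebraic subsets of dimension $\le3$. Hence $n-\mu\le3$. $\square$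

## 10. Proof of Theorem A

Let $Z$ be a component of $H$.

**Step 1: a family inside $Z$.** Pick $z_0\in Z$ on no other component, and build the family of Section 6 at $z_0$. The other components are closed, finite in number, and avoid $z_0$, and $\kappa$ is continuous. So after shrinking $B$ to a smaller polydisc, $\kappa(B)\subset Z$. Hence the image of $\varphi(B)$ in $\mathcal M_{g,r}$ lies in $h(Z)$.

**Step 2: lower bound.** By the constant rank theorem, applied at a point of maximal rank, $\varphi(B)$ contains a complex submanifold of $S$ of dimension $\mu$. It lies in the preimage of $\overline{h(Z)}$ in $S$. This preimage is an analytic set of dimension $\dim\overline{h(Z)}$, because $S\to\mathcal M_{g,r}^{an}$ is a quotient by a properly discontinuous action, so locally a quotient by a finite group. With Proposition 3,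
$$\dim\overline{h(Z)}\ge\mu\ge\min(3g-3+r,\;n-3).$$
This already answers the question: if $N=3g$, the minimum is $3g-3+r=\dim\mathcal M_{g,r}$, and $\mathcal M_{g,r}$ is irreducible, so $h(Z)$ is dense.

**Step 3: $\dim Z\le n$.** Consider $Z\to(\mathbb P^1)^n$, $(C;P_j;f)\mapsto(f(P_j))_j$. There are finitely many degree-$d$ covers of $\mathbb P^1$ with a given finite branch set $\Delta$, since they correspond to homomorphisms $\pi_1(\mathbb P^1\setminus\Delta)\to S_d$ up to conjugation and this group is finitely generated. Each cover has finitely many labelings with prescribed values $f(P_j)$. So the fibers are finite and $\dim Z\le n$.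

**Step 4: fibers of $h$ have dimension at least $3$.** The connected group $\mathrm{PGL}_2$ acts on $H$ by $f\mapsto A\circ f$, preserving components (by connectedness) and fibers of $h$. Stabilizers are finite. Indeed, if $A$ fixes the class of $(C;P_j;f)$, then $A\circ f=f\circ\sigma$ with $\sigma\in\mathrm{Aut}(C;P_1,\dots,P_n)$. This group is finite because $2g-2+n\ge2g-2+r>0$, and $\sigma$ determines $A$ because $f$ is surjective. So orbits have dimension $3$, and all nonempty fibers of $Z\to\overline{h(Z)}$ have dimension at least $3$.

**Step 5: upper bound and conclusion.** Clearly $\dim\overline{h(Z)}\le3g-3+r$. By Steps 3 and 4,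
$$\dim\overline{h(Z)}\le\dim Z-3\le n-3. \tag{7}$$
With Step 2 we get $\dim\overline{h(Z)}=\min(3g-3+r,\,n-3)$. Since $n-3=3g-3+r-(3g-N)$, this equals $3g-3+r-\max(0,3g-N)$. As $\mathcal M_{g,r}$ is irreducible of dimension $3g-3+r$, the component dominates if and only if $N\ge3g$. By (4), $\sum_i(e_i-1)=2g-2+2d-N$, so $\rho=2d-2-g-\sum_i(e_i-1)=N-3g$.

If $N\le3g$, the minimum is $n-3$. Then (7) reads $n-3=\dim\overline{h(Z)}\le\dim Z-3\le n-3$. So $\dim Z=n$, and the general fiber of $Z\to\overline{h(Z)}$ has dimension exactly $3$. Fibers are unions of three-dimensional $\mathrm{PGL}_2$-orbits, so $h|_Z$ is generically finite modulo $\mathrm{PGL}_2$. $\blacksquare$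

## 11. Nonemptiness from cycles in $S_d$

We prove Proposition B: if $d\ge2$ and $N\ge2g$, then $H\ne\emptyset$. Products of permutations are composed right to left.

**Step 1: reduce to permutations.** Points with $e_i=1$ may be chosen after $f$ is found, so drop them. By the Riemann existence theorem it suffices to find cycles in $S_d$ of the prescribed lengths ($e_i$ for $i\le r$, and $N$ transpositions), with product $1$ in some order, generating a transitive group. They define a connected degree-$d$ cover with one cycle over each of distinct branch points, so with exactly one ramification point, of the right index, over each. By (4) and Riemann–Hurwitz its genus is $g$.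

**Step 2: reduce to the genus-$0$ count.** Remove $2g$ of the $N$ transpositions. The remaining lengths $l_1,\dots,l_m\in[2,d]$ satisfy
$$\sum_i(l_i-1)=(2g-2+2d)-2g=2d-2.$$
If they are realized by a transitive tuple with product $1$, then inserting $g$ pairs $(\tau,\tau)$, with $\tau$ a transposition, keeps the product $1$ and the group transitive. This solves the original problem.

**Step 3: group the lengths into three cycles.** Let $k$ be minimal with $\sum_{i\le k}(l_i-1)\ge d-1$. It exists because the total is $2d-2\ge d-1$, and $k\ge1$ because $d-1\ge1$. Put
$$a-1=\sum_{i<k}(l_i-1)\le d-1,\qquad l=l_k,\qquad b-1=\sum_{i>k}(l_i-1)\le d-1 .$$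
Then $(a-1)+(l-1)+(b-1)=2d-2$, i.e. $a+l+b=2d+1$. Put
$$s=a+l-d=d+1-b\ge1,\qquad u=a-s=d-l\ge0,\qquad v=l-s=d-a\ge0,$$
so $s+u+v=a+l-s=d$.

**Step 4: two cycles whose product is a cycle.** On the $d$ letters $x_1,\dots,x_s,y_1,\dots,y_u,z_1,\dots,z_v$ let
$$\alpha=(x_1\,x_2\cdots x_s\,y_1\cdots y_u),\qquad\beta=(x_s\,x_{s-1}\cdots x_1\,z_1\cdots z_v),$$
cycles of lengths $s+u=a$ and $s+v=l$ (a cycle of length $1$ is the identity). Apply $\beta$, then $\alpha$:

* for $i\ge2$: $x_i\mapsto x_{i-1}\mapsto x_i$, so $x_2,\dots,x_s$ are fixed;
* $x_1\mapsto z_1\mapsto z_1$, and $z_i\mapsto z_{i+1}\mapsto z_{i+1}$ for $i<v$;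
* $z_v\mapsto x_s\mapsto y_1$, and $y_i\mapsto y_i\mapsto y_{i+1}$ for $i<u$;
* $y_u\mapsto y_u\mapsto x_1$.

If $v=0$, then $x_1\mapsto x_s\mapsto y_1$. If $u=0$, then $x_s\mapsto x_1$ under $\alpha$, so the letter that $\beta$ sends to $x_s$ goes to $x_1$. In all cases $\alpha\beta=(x_1\,z_1\cdots z_v\,y_1\cdots y_u)$, a cycle of length $1+u+v=1+d-s=b$. Set $\gamma=(\alpha\beta)^{-1}$, a $b$-cycle, so $\alpha\beta\gamma=1$. The group generated by $\alpha$ and $\beta$ is transitive: $\alpha$ is transitive on the $x$'s and $y$'s, $\beta$ on the $x$'s and $z$'s, and these sets share $x_1$ because $s\ge1$.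

**Step 5: split the long cycles.** We have $(1\,2\cdots p)(p\,\,p{+}1\cdots q)=(1\,2\cdots q)$: right to left, $p\mapsto p+1$, then $q\mapsto p\mapsto1$, and the other letters move up by one. So a cycle whose length minus $1$ equals a sum $\sum(l_i-1)$ is a product of cycles of the lengths $l_i$. Hence the $a$-cycle $\alpha$ is a product of cycles of lengths $l_1,\dots,l_{k-1}$, and the $b$-cycle $\gamma$ is a product of cycles of lengths $l_{k+1},\dots,l_m$ (empty products if $a=1$ or $b=1$). Together with $\beta$, of length $l_k$, these are cycles of lengths $l_1,\dots,l_m$ with product $1$. The group they generate contains $\alpha$ and $\beta$, so it is transitive. $\blacksquare$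

For the cubics of Section 2, $(l_i)=(2,2,2,2)$ and $d=3$ give $k=2$, $a=l=2$, $b=3$ and $s=u=v=1$. With letters $x,y,z$ the recipe yields $\alpha=(x\,y)$, $\beta=(x\,z)$, $\alpha\beta=(x\,z\,y)$ and $\gamma=(x\,y\,z)=(x\,y)(y\,z)$, so that
$$(x\,y)(x\,z)(x\,y)(y\,z)=1 .$$
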